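\title{Bounded-depth Dyck languages and quantifier alternation\\ with arbitrary numerical predicates}

\begin{abstract}
Let $D^{(i)}$ be the language of well-parenthesized words of nesting depth at most $i$ over an opening parenthesis, a closing parenthesis and a neutral letter. We prove that $D^{(i)}$ is not definable by a first-order sentence with $i+1$ quantifier blocks beginning with an existential block, even when arbitrary numerical predicates are allowed. This answers positively a question of Barloy, Cadilhac, Paperman and Zeume: the languages $D^{(i)}$ separate the levels of the quantifier alternation hierarchy with arbitrary numerical predicates and of the depth hierarchy of $\mathsf{AC}^0$. The lower bound is exponential in a power of the input length. It rests on a random restriction that turns $D^{(i)}$ into $D^{(i-1)}$ and admits a switching lemma. A matching upper bound gives the exact position of $D^{(i)}$ in the alternation hierarchy, with the order alone and with arbitrary numerical predicates.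
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Quantifier alternation on words}

Let $A=\{a,b,c\}$. A word $w=w_1\cdots w_n\in A^+$ of length $n\ge1$ is viewed as a finite structure with universe $\{1,\dots,n\}$, the set of its positions, and with unary \emph{letter predicates} $a(x),b(x),c(x)$, where $a(x)$ holds if $w_x=a$, and likewise for $b$ and $c$. A first-order sentence defines the language of all words that satisfy it. Only nonempty words are structures, so when we ask whether a language $L\subseteq A^*$ belongs to one of the classes below, we identify $L$ with $L\setminus\{\varepsilon\}$.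

For $i\ge1$, a $\Sigma_i$ formula is a formula in prenex normal form with $i$ blocks of quantifiers, the first block existential, so that there are $i-1$ alternations between $\exists$ and $\forall$. A $\Pi_i$ formula is the same with a universal first block. The class $\Sigma_i[<]$ consists of the languages defined by $\Sigma_i$ sentences whose quantifier-free part uses the letter predicates and the order $<$ on positions. The class $\Pi_i[<]$ is defined with $\Pi_i$ sentences; it consists of the complements of the $\Sigma_i[<]$ languages. A \emph{numerical predicate} is a relation on positions whose truth depends only on the positions and on the length $n$, not on the letters: ``$x$ is even'', ``$x+y=z$'', or ``$n\in S$'' for an arbitrary set $S$ of integers. The classes $\Sigma_i[\mathrm{arb}]$ and $\Pi_i[\mathrm{arb}]$ are defined as above, except that the quantifier-free part may also use arbitrary numerical predicates.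

We use two facts on prenex forms, valid for both signatures because the universe is nonempty. First, a block that quantifies an unused variable can be added in front of or behind the existing blocks, so
\begin{equation}\label{eq:incl}
\Sigma_j\cup\Pi_j\subseteq\Sigma_{j+1}\cap\Pi_{j+1}\qquad(j\ge1).
\end{equation}
Second, a finite disjunction of $\Sigma_j$ formulas is equivalent to a $\Sigma_j$ formula: rename the bound variables apart and merge the first blocks, the second blocks, and so on.

\subsection{Circuits}

The class $\mathsf{AC}^0_i$ consists of the languages recognized by polynomial-size families of Boolean circuits of depth $i$, one circuit for each length $n$, built from AND and OR gates of unbounded fan-in, in which all circuits of the family have the same kind of output gate. The depth counts the AND and OR gates on a path from an input to the output, and the inputs test the letter at one position of the word. The class $\widehat{\mathsf{AC}^0_i}$ is defined in the same way, except that the input gates may compute any function of at most a constant number of positions. It is known that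
\begin{equation}\label{eq:known}
\widehat{\mathsf{AC}^0_i}=\Sigma_i[\mathrm{arb}]\cup\Pi_i[\mathrm{arb}],
\end{equation}
and that the two circuit hierarchies interleave strictly:
$\mathsf{AC}^0_1\subsetneq\widehat{\mathsf{AC}^0_1}\subsetneq\mathsf{AC}^0_2\subsetneq\widehat{\mathsf{AC}^0_2}\subsetneq\cdots$.

\subsection{Bounded-depth Dyck languages}

Read $a$ as an opening parenthesis, $b$ as a closing parenthesis and $c$ as a neutral letter, and put
\[
D^{(0)}=c^*,\qquad D^{(i)}=\bigl(a\,D^{(i-1)}\,b+c\bigr)^*\quad(i\ge1).
\]
These expressions are read in $A^*$, so that for instance $ab\in D^{(1)}=(ac^*b+c)^*$. The language $D^{(i)}$ consists of the well-parenthesized words of nesting depth at most $i$, with letters $c$ placed anywhere. By a result of Brzozowski and Knast, these languages separate the levels of the alternation hierarchy over the order: for $i\ge1$,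
\[
D^{(i)}\in\Sigma_{i+1}[<]\cup\Pi_{i+1}[<],\qquad D^{(i)}\notin\Sigma_i[<]\cup\Pi_i[<].
\]
In particular $D^{(i)}\in\widehat{\mathsf{AC}^0_{i+1}}$. Barloy, Cadilhac, Paperman and Zeume \cite{BCPZ} ask whether the same languages separate the hierarchy with arbitrary numerical predicates, and thus the $\mathsf{AC}^0_i$ hierarchy:
\begin{quote}
Is $D^{(i)}\notin\Sigma_i[\mathrm{arb}]\cup\Pi_i[\mathrm{arb}]$ for every $i\ge1$? Equivalently, is $D^{(i)}\in\widehat{\mathsf{AC}^0_{i+1}}\setminus\widehat{\mathsf{AC}^0_i}$?
\end{quote}

Numerical predicates can save alternations. The language $(ab)^*$, which is $D^{(1)}$ without its neutral letter, is in $\Pi_1[\mathrm{arb}]$: the length is even, every odd position carries $a$ and every even position carries $b$. It is not in $\Pi_1[<]$, because a universal sentence over $<$ stays true when a letter is deleted from a word of length at least two, while $ab\in(ab)^*$ and $a\notin(ab)^*$; and it is not in $\Sigma_1[<]$, because an existential sentence over $<$ stays true when a letter is inserted. The saving comes from the fact that in $(ab)^*$ the position determines the letter. In $D^{(i)}$, inserting letters $c$ moves the parentheses to arbitrary positions without changing membership,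 so knowing where a letter stands says nothing about its role. One therefore expects the answer yes. To prove it, one has to face that a sentence with arbitrary numerical predicates may behave in unrelated ways on different lengths. What is needed is a lower bound for circuits on words of a single length.

\subsection{Results}

The answer is yes, and one more existential block does not help.

\begin{theorem}\label{thm:main}
For every $i\ge0$, $D^{(i)}\notin\Sigma_{i+1}[\mathrm{arb}]$. Consequently, for every $i\ge1$, $D^{(i)}\notin\Sigma_i[\mathrm{arb}]\cup\Pi_i[\mathrm{arb}]$.
\end{theorem}

The second statement follows from the first by \eqref{eq:incl}. With \eqref{eq:known} and $D^{(i)}\in\widehat{\mathsf{AC}^0_{i+1}}$ it gives $D^{(i)}\in\widehat{\mathsf{AC}^0_{i+1}}\setminus\widehat{\mathsf{AC}^0_i}$. The bound of Theorem~\ref{thm:main} is matched exactly.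

\begin{theorem}\label{thm:upper}
Let $i\ge1$. Then $D^{(i)}\in\Pi_{i+1}[<]$, and $D^{(i)}$ has polynomial-size circuits of depth $i+1$ with AND output and letter predicates as inputs. Hence $D^{(i)}\in\mathsf{AC}^0_{i+1}\setminus\widehat{\mathsf{AC}^0_i}$. Moreover, for all $j\ge1$,
\[
D^{(i)}\in\Pi_j[\mathrm{arb}]\iff j\ge i+1,\qquad D^{(i)}\in\Sigma_j[\mathrm{arb}]\iff j\ge i+2,
\]
and the same holds with $[<]$ in place of $[\mathrm{arb}]$.
\end{theorem}

So numerical predicates save nothing for $D^{(i)}$, and these languages separate all levels of both circuit hierarchies. Among the quoted facts, Theorems~\ref{thm:main} and~\ref{thm:upper} use only \eqref{eq:known}, and only to pass to $\widehat{\mathsf{AC}^0_i}$.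

Section~\ref{sec:circuits} reduces Theorem~\ref{thm:main} to a quantitative lower bound for circuits, Theorem~\ref{thm:quant}. Section~\ref{sec:onelevel} treats circuits with one level by hand and derives what an induction on the number of levels requires. Sections~\ref{sec:blocks} to~\ref{sec:step} carry out the induction, and Section~\ref{sec:upper} proves Theorem~\ref{thm:upper}.

\section{Heights and leveled circuits}\label{sec:circuits}

The \emph{height} of a word $v\in A^*$ is $h(v)=|v|_a-|v|_b$, the number of letters $a$ minus the number of letters $b$. It is additive, $h(vv')=h(v)+h(v')$, and it describes $D^{(i)}$ without recursion.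

\begin{lemma}\label{lem:height}
Let $i\ge0$ and $w\in A^*$. Then $w\in D^{(i)}$ if and only if every prefix of $w$ has height in $[0,i]$ and $h(w)=0$.
\end{lemma}

\begin{proof}
Induction on $i$. For $i=0$, all prefixes have height $0$ exactly when $w$ contains no $a$ and no $b$. Let $i\ge1$. A word of $D^{(i)}$ is a concatenation of pieces $c$ and $avb$ with $v\in D^{(i-1)}$. Each piece has height $0$, and a proper nonempty prefix of $avb$ is $ay$ with $y$ a prefix of $v$, of height $1+h(y)\in[1,i]$. This gives the condition. Conversely, cut a word $w$ satisfying the condition at all its prefixes of height $0$. Each piece has height $0$, and its proper nonempty prefixes have height in $[1,i]$. A piece of length one is $c$. A longer piece begins with $a$, since its first letter has positive height, and ends with $b$, since its last letter descends from a positive height to $0$. So it is $avb$ with $h(v)=0$, and every prefix $y$ of $v$ has $h(ay)\in[1,i]$, that is, $h(y)\in[0,i-1]$. By induction $v\in D^{(i-1)}$.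
\end{proof}

On words of a fixed length $n$, a quantifier block is an OR or an AND over all values of its variables, and the quantifier-free part reads a bounded number of letters. The following circuit model records this shape.

A \emph{literal} is a condition $w_p=\sigma$ with $p$ a position and $\sigma\in A$. A \emph{$k$-term} is a conjunction of at most $k$ literals at distinct positions; it \emph{mentions} these positions. A \emph{$k$-DNF} is a finite disjunction of $k$-terms, and a \emph{$k$-CNF} is the negation of a $k$-DNF. A function of at most $k$ positions is a $k$-DNF (list the assignments to these positions on which it is $1$), and so is its negation; hence it is also a $k$-CNF. An OR of $k$-DNFs is a $k$-DNF, and, by negation, an AND of $k$-CNFs is a $k$-CNF.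

\begin{definition}\label{def:circuit}
A \emph{$d$-level circuit of width $k$} has gates on levels $1,\dots,d$. The levels are alternately OR levels and AND levels, and level $d$ consists of the single output gate. A gate on level $j\ge2$ takes its inputs from level $j-1$. A gate on level $1$ computes a $k$-DNF if level $1$ is an OR level, and a $k$-CNF if it is an AND level. The \emph{size} is the number of gates on all levels; the terms inside the level-$1$ gates are not counted. The circuit \emph{computes $L$ on $A^n$} if it outputs $1$ exactly on the words of $L\cap A^n$.
\end{definition}

Not counting terms matters for the induction: when a level is removed, the new bottom gates may have many terms, but their width stays under control.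

\begin{theorem}\label{thm:quant}
Let $n,r\ge1$.
\begin{itemize}
\item[(a)] Let $i\ge0$. If an $(i+1)$-level circuit with OR output, width $r$ and size at most $2^{r-1}$ computes $D^{(i)}$ on $A^n$, then $n\le4\cdot1440^{\,i}\,r^{3i+1}$.
\item[(b)] Let $i\ge1$. If an $i$-level circuit with OR output, width $r$ and size at most $2^{r-1}$ computes $D^{(i)}$ on $A^n$, then $n\le4\cdot1440^{\,i-1}\,r^{3i-2}$.
\item[(c)] Let $i\ge1$. If an $i$-level circuit with AND output, width $r$ and size at most $2^{r-1}-1$ computes $D^{(i)}$ on $A^n$, then $n\le4\cdot1440^{\,i}\,r^{3i+1}$.
\end{itemize}
\end{theorem}

The exponents are not claimed to be optimal. Read as a bound on the size, the theorem says the following.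

\begin{corollary}\label{cor:size}
For each $i$ there is $c_i>0$ such that, for all large $n$, every circuit computing $D^{(i)}$ on $A^n$ of width at most $c_in^{1/(3i+1)}$ has size at least $2^{c_in^{1/(3i+1)}}$, if it is an $(i+1)$-level circuit with OR output, or if $i\ge1$ and it is an $i$-level circuit with either kind of output gate.
\end{corollary}

\begin{proof}
Let $x=(n/(4\cdot1440^i))^{1/(3i+1)}$ and choose $c_i$ so that $c_in^{1/(3i+1)}=x/2$. Let $r$ be the largest integer with $r<x$, so that $4\cdot1440^ir^{3i+1}<n$. For $x\ge4$ we have $r-1\ge x-2\ge x/2$. A circuit of width at most $x/2$ is a circuit of width $r$. The conclusions of (a) and (c) fail for $n$ and $r$, and so does that of (b), since $4\cdot1440^{i-1}r^{3i-2}\le4\cdot1440^ir^{3i+1}<n$. In each case the size is at least $2^{r-1}\ge2^{x/2}$.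
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:quant}]
Suppose that a sentence $\exists\bar x_1\forall\bar x_2\cdots Q\bar x_{i+1}\,\varphi$, with arbitrary numerical predicates and $m\ge1$ variables in total, defines $D^{(i)}$. Fix $n$. For each $e\in\{1,\dots,i+1\}$ and each assignment of positions to $\bar x_1,\dots,\bar x_{e-1}$, create a gate on level $i+2-e$ that computes the truth value of the subformula beginning with the block $\bar x_e$: an OR over all values of $\bar x_e$ if the block is existential, an AND if it is universal. The output gate ($e=1$) is an OR. Once all variables have values, the numerical predicates are constants, and $\varphi$ is a function of the letters at no more than $m$ positions. So a level-$1$ gate is an OR of $m$-DNFs or an AND of $m$-CNFs, that is, an $m$-DNF or an $m$-CNF as Definition~\ref{def:circuit} requires. Each level has at most $n^m$ gates, so the size is at most $(i+1)n^m$. Put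
\[
r=\max\bigl(m,\lceil\log_2((i+1)n^m)\rceil+1\bigr)=O(\log n).
\]
The circuit has width $r$ and size at most $2^{r-1}$, so Theorem~\ref{thm:quant}(a) gives $n\le4\cdot1440^ir^{3i+1}=(\log n)^{O(1)}$, which is false for large $n$.
\end{proof}

\section{One level by hand}\label{sec:onelevel}

A one-level circuit is a single DNF or CNF. A term mentions few positions, so it cannot tell a word from another one that differs at an unmentioned position.

\begin{lemma}\label{lem:base}
Let $i\ge0$. If an $r$-DNF computes $D^{(i)}$ on $A^n$, then $n\le r$.
\end{lemma}

\begin{proof}
The word $c^n\in D^{(i)}$ satisfies some term $T$. If $n>r$, some position is not mentioned by $T$. Changing it to $a$ gives a word that still satisfies $T$ but has height $1$, so it is not in $D^{(i)}$ by Lemma~\ref{lem:height}.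
\end{proof}

For CNFs the case $i=0$ is different: $c^*$ is the $1$-CNF that negates $\bigvee_p\bigl((w_p=a)\vee(w_p=b)\bigr)$. The case $i=1$ shows the move on which the whole proof rests.

\begin{example}\label{ex:cnf}
No $k$-CNF computes $D^{(1)}$ on $A^n$ when $n\ge k+2$. Otherwise a $k$-DNF computes the complement, and $ac^{n-1}\notin D^{(1)}$ satisfies one of its terms $T$. Among the $n-1>k$ positions $2,\dots,n$, some position $p$ is not mentioned by $T$. The word $ac^{p-2}bc^{n-p}$ satisfies $T$ and lies in $D^{(1)}$, a contradiction. A narrow term may see the letter $a$, but it cannot see whether this $a$ is closed, because the closing $b$ has too many places to hide. As in the proof above, a $\Sigma_1[\mathrm{arb}]$ or $\Pi_1[\mathrm{arb}]$ sentence with $m$ variables yields an $m$-DNF or an $m$-CNF on every $A^n$, so this example and Lemma~\ref{lem:base} answer the question for $i=1$.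
\end{example}

For more levels we remove the bottom level of the circuit by a \emph{restriction}: most positions of the input are fixed, and $N$ positions stay \emph{live}. A \emph{decision tree} over $u\in A^N$ is a rooted tree whose inner nodes query a letter $u_m$ and have three children, one for each answer, and whose leaves carry $0$ or $1$; no letter is queried twice on a path, and the depth is the largest number of queries on a path. A function with a decision tree of depth at most $r$ is an $r$-DNF, with one term for each path to a $1$-leaf, and an $r$-CNF, as the negation of the DNF of the paths to $0$-leaves. So if all bottom gates become shallow decision trees after the restriction, they can be rewritten in the form opposite to their own and merged into level $2$. We need a random restriction with two properties: it makes every narrow DNF a shallow decision tree with high probability, and it leaves of $D^{(i)}$ a language that is still hard for one level less. These two demands pull in opposite directions.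

Fixing positions to independent random letters destroys the language: as soon as $i+1$ consecutive positions are fixed to $a$, no completion has all its prefix heights in $[0,i]$. Fixing all positions to $c$ keeps the language, since $D^{(i)}$ restricts to $D^{(i)}$ on $A^N$, but it does not simplify circuits: the $1$-DNF $\bigvee_p(w_p=a)$ becomes $\bigvee_m(u_m=a)$, and a decision tree for this function has depth $N$, because after fewer than $N$ answers $c$ the value is still undetermined. The failure has a precise cause. The term $w_p=a$ can be satisfied at a live position but is never satisfied by the act of fixing, so it never gets the chance to make the DNF constant.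

Hence a position that may be live must also, sometimes, be fixed to $a$, and to keep the heights in range this $a$ must come with a matching $b$. If the $b$ always stood right after the $a$, the terms $(w_p=a)\wedge(w_{p+1}=c)$ would cause the same failure. So the matching $b$ is hidden, as in Example~\ref{ex:cnf}, at a random place among more positions than a term can mention. The fixed pairs $a\cdots b$ occupy one level of nesting, and this is why $D^{(i)}$ restricts to $D^{(i-1)}$.

\section{Blocks and the self-reduction}\label{sec:blocks}

Fix $s\ge1$. A \emph{block} consists of $\ell=2s+3$ consecutive positions: a \emph{left wing} of $s$ positions, a \emph{center}, a \emph{right wing} of $s$ positions, and a \emph{tail} of two positions. We use the following block words, for $x\in A$ and $1\le p\le s$: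
\[
[x]=c^s\;x\;c^s\;ab,\qquad
\alpha_p=c^s\;a\;c^{p-1}bc^{s-p}\;ab,\qquad
\beta_p=c^{p-1}ac^{s-p}\;b\;c^s\;ab .
\]
Let $\gamma=[c]$, and put
\[
\mathrm{Fix}=\{\gamma\}\cup\{\alpha_p,\beta_p:1\le p\le s\},\qquad V=\mathrm{Fix}\cup\{[a],[b]\}.
\]
A live block will carry a word $[x]$, with a free letter $x$ at its center; a fixed block will carry a word of $\mathrm{Fix}$. For $s=2$, each live word is listed below next to the fixed words with the same center:
\[
\begin{array}{l@{\qquad}l@{\qquad}l}
{[a]}=cc\;a\;cc\;ab & \alpha_1=cc\;a\;bc\;ab & \alpha_2=cc\;a\;cb\;ab\\
{[b]}=cc\;b\;cc\;ab & \beta_1=ac\;b\;cc\;ab & \beta_2=ca\;b\;cc\;ab\\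
{[c]}=cc\;c\;cc\;ab & \gamma=cc\;c\;cc\;ab &
\end{array}
\]
Every word of $\mathrm{Fix}$ is $c^{2s+1}ab$ or has the form $c^*ac^*bc^*ab$, so it has height $0$ and prefix heights in $\{0,1\}$. In $\beta_p$ the compensating $a$ stands before the center, so that all excursions go upward and only the top level of the range $[0,i]$ is spent. The first property of the blocks is that few literals cannot recognize a live block.

\begin{lemma}\label{lem:local}
Let $s\ge k$. If at most $k$ literals at distinct positions of a block are satisfied by some $v\in V$, then they are satisfied by some $v\in\mathrm{Fix}$.
\end{lemma}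

\begin{proof}
Only $v=[a]$ and $v=[b]$ need an argument. If no literal is at the center, then $\gamma$ satisfies the literals, since it differs from $v$ only at the center. Otherwise at most $k-1<s$ literals lie in each wing. If $v=[a]$, take a position $p$ of the right wing without a literal; the word $\alpha_p$ differs from $[a]$ only there. If $v=[b]$, take a position $p$ of the left wing without a literal; the word $\beta_p$ differs from $[b]$ only there.
\end{proof}

Given a length $n$, let $t=\lfloor n/\ell\rfloor$. The positions $1,\dots,t\ell$ are divided into $t$ blocks, and the remaining positions, fewer than $\ell$, always carry $c$. A \emph{restriction} is a sequence $\rho\in(\{*\}\cup\mathrm{Fix})^t$. The blocks $j_1<\dots<j_N$ with $\rho_j=*$ are \emph{live}. For $u\in A^N$, let $w(\rho,u)\in A^n$ be the word in which the live block $j_m$ carries $[u_m]$ and every other block $j$ carries $\rho_j$. For $F\colon A^n\to\{0,1\}$, put $F|_\rho(u)=F(w(\rho,u))$. The second property of the blocks holds for every restriction; Figure~\ref{fig:heights} shows an instance.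

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.55cm,y=0.75cm]
\foreach \y in {0,1,2} {\draw[gray!40] (0,\y)--(20,\y); \node[left] at (0,\y) {$\y$};}
\foreach \x in {0,5,10,15,20} \draw[dashed,gray] (\x,-1.4)--(\x,2.3);
\draw (0,0)--(1,0)--(2,1)--(3,0)--(4,1)--(5,0)--(6,0)--(7,1)--(8,1)--(9,2)--(10,1)
 --(11,2)--(12,1)--(13,1)--(14,2)--(15,1)--(16,1)--(17,0)--(18,0)--(19,1)--(20,0);
\draw[line width=2pt] (6,0)--(7,1) (16,1)--(17,0);
\foreach \y [count=\x] in {c,a,b,a,b,c,a,c,a,b,a,b,c,a,b,c,b,c,a,b}
 \node at ({\x-0.5},-0.5) {$\y$};
\node at (2.5,-1.1) {$\alpha_1$}; \node at (7.5,-1.1) {$[a]$};
\node at (12.5,-1.1) {$\beta_1$}; \node at (17.5,-1.1) {$[b]$};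
\end{tikzpicture}
\caption{Prefix heights of the word $w(\rho,u)$ for $s=1$, $\rho=(\alpha_1,*,\beta_1,*)$ and $u=ab$. The two live letters are the thick steps. All other letters make excursions of height one above the current height of $u$, so $u\in D^{(1)}$ yields a word of $D^{(2)}$.}\label{fig:heights}
\end{figure}

\begin{lemma}[Self-reduction]\label{lem:self}
Let $i\ge1$, let $\rho$ be a restriction with $N\ge1$ live blocks, and let $u\in A^N$. Then $w(\rho,u)\in D^{(i)}$ if and only if $u\in D^{(i-1)}$.
\end{lemma}

\begin{proof}
Let $H_m=h(u_1\cdots u_m)$ for $0\le m\le N$. A fixed block entered at height $H$ uses only the heights $H$ and $H+1$ and is left at height $H$. The $m$-th live block is entered at height $H_{m-1}$, moves to $H_m$ at its center, and its tail gives $H_m+1$ and then $H_m$. The final letters $c$ do not change the height. Therefore $h(w(\rho,u))=h(u)$, all prefix heights of $w(\rho,u)$ lie in $\bigcup_{m=0}^N\{H_m,H_m+1\}$, and both $H_m$ and $H_m+1$ occur for every $m\ge1$. If all $H_m$ lie in $[0,i-1]$, then all prefix heights of $w(\rho,u)$ lie in $[0,i]$. Conversely, if all prefix heights lie in $[0,i]$, then $H_m\ge0$ and $H_m+1\le i$ for $m\ge1$, and $H_0=0\in[0,i-1]$ because $i\ge1$.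 Lemma~\ref{lem:height}, applied to $w(\rho,u)$ and to $u$, gives the equivalence.
\end{proof}

The tail is what makes the reduction exact. Without it, two adjacent live blocks could carry $a$ and $b$ with only letters $c$ between them, and for $i=1$ the word would lie in $D^{(1)}$ although $ab\notin c^*$. With the tail, an $a$ in the first live block that does not carry $c$ leads to height $2$, and a $b$ there leads to height $-1$.

For $0<q<1$, the \emph{random restriction} with parameters $s,q$ has independent coordinates with
\[
\Pr[\rho_j=*]=q,\qquad\Pr[\rho_j=\gamma]=\frac{1-q}3,\qquad\Pr[\rho_j=\alpha_p]=\Pr[\rho_j=\beta_p]=\frac{1-q}{3s}.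
\]
The probabilities add up to $q+\frac{1-q}3+2s\cdot\frac{1-q}{3s}=1$. All that is used later is that each word of $\mathrm{Fix}$ has probability at least $\frac{1-q}{3s}$.

\begin{example}\label{ex:or}
Let $F$ say that some block has the letter $a$ at its center; this is the kind of DNF that resisted the restriction by letters $c$. If some $\rho_j$ is a word $\alpha_p$, then $F|_\rho=1$; otherwise $F|_\rho$ is $\bigvee_m(u_m=a)$. So $F|_\rho$ needs depth at least $r\ge1$ only if, among the blocks $j$ with $\rho_j\in\{*,\alpha_1,\dots,\alpha_s\}$, there are at least $r$ and the first $r$ are all live. Given that $\rho_j$ lies in this set, it equals $*$ with probability $q/(q+\frac{1-q}3)\le3q$. So depth $r$ is needed with probability at most $(3q)^r$, however large $t$ is: each live block competes with a much likelier fixed word that satisfies the same term.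
\end{example}

\section{The switching lemma}\label{sec:switch}

The competition seen in Example~\ref{ex:or} takes place in every narrow DNF.

\begin{lemma}[Switching]\label{lem:switch}
Let $F$ be a $k$-DNF on $A^n$, and let $k\ge1$, $s\ge k$, $0<q\le\frac12$, $r\ge1$. With probability at least $1-(36\,k\,s\,q)^r$ over the random restriction $\rho$ with parameters $s,q$, the function $F|_\rho$ is computed by a decision tree of depth at most $r-1$.
\end{lemma}

The hypothesis $s\ge k$ cannot be dropped. The term ``the center of block $j$ is $a$ and its right wing is $c^s$'' has $s+1$ literals and is satisfied by $[a]$ but by no word of $\mathrm{Fix}$, so the disjunction of these terms restricts to $\bigvee_m(u_m=a)$, which needs depth $N$ for every $\rho$.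

The proof builds a specific tree for $F|_\rho$. If the tree is deep, we fill $r$ live blocks of $\rho$ with fixed words and obtain a restriction $\rho'$ that is more probable by a factor of about $(sq)^{-r}$. If $\rho$ can be recovered from $\rho'$ and a short string of extra data, then the restrictions with a deep tree have small total probability. The words filled in are chosen to satisfy the terms that the tree examines, so that these terms point to the filled blocks.

\begin{proof}
\emph{Alive terms.} A \emph{partial assignment} is a sequence $\sigma\in(\{*\}\cup V)^t$; it is \emph{total} if it has no $*$, and then it determines a word of $A^n$. We say that $\tau$ \emph{extends} $\sigma$ if $\tau_j=\sigma_j$ whenever $\sigma_j\ne*$. A term $T$ is \emph{alive} under $\sigma$ if the word of some total extension of $\sigma$ satisfies $T$, and \emph{dead} otherwise. A total extension of $\tau$ is a total extension of $\sigma$ when $\tau$ extends $\sigma$, so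
\begin{equation}\label{eq:mono}
\text{a term dead under $\sigma$ is dead under every extension of $\sigma$.}
\end{equation}
The blocks of a total extension can be chosen independently, so $T$ is alive under $\sigma$ if and only if its literals at positions outside the blocks hold and, for every block $j$, the following \emph{block condition} holds: the literals of $T$ in block $j$ are satisfied by $\sigma_j$ if $\sigma_j\ne*$, and by some $v\in V$ if $\sigma_j=*$.

Aliveness allows all words of $V$ in a block marked $*$, although the inputs $w(\rho,u)$ put only $[a],[b],[c]$ there. This is deliberate: we will apply \eqref{eq:mono} to extensions by words of $\mathrm{Fix}$. With the narrower notion, a term asking for $b$ in a right wing would be dead under $*$ and come back to life under $\alpha_p$.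

\emph{The canonical tree.} Fix an order on the terms of $F$ and an order on the literals of each term. Given $\rho$, start with the state $\sigma=\rho$ and repeat the following round. If no term is alive under $\sigma$, output $0$. Otherwise let $T$ be the first alive term, and let $J$ be the set of blocks $j$ with $\sigma_j=*$ in which $T$ has a literal. If $J=\emptyset$, output $1$. Otherwise query the letters of $u$ at the blocks $j\in J$ in increasing order, and set $\sigma_j=[x]$ where $x$ is the answer at $j$.

A round without output removes at least one $*$, and only blocks marked $*$ are queried, so this is a finite tree with no repeated query. It computes $F|_\rho$. Indeed, let $u$ follow a path to a leaf with final state $\sigma$; then $w(\rho,u)$ is the word of a total extension of $\sigma$. If no term is alive, this word satisfies no term of $F$. If $T$ is alive and $J=\emptyset$, every literal of $T$ lies outside the blocks or in a block with $\sigma_j\neq *$, and it holds there, so the word satisfies $T$. Call $\rho$ \emph{bad} if its canonical tree has depth at least $r$. We show that $\rho$ is bad with probability at most $(36ksq)^r$.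

\emph{The case $r=1$.} Here $\rho$ is bad if the first alive term $T$ has a literal in a live block. Let $j$ be such a block. By Lemma~\ref{lem:local}, some $v\in\mathrm{Fix}$ satisfies the literals of $T$ in block $j$; let $\rho'$ be $\rho$ with $v$ in block $j$. Then $T$ is alive under $\rho'$, and the earlier terms are dead by \eqref{eq:mono}. So $\rho'$ determines $T$, and the index of a literal of $T$ in block $j$ determines $j$ and thus $\rho$. For larger $r$ several terms are involved. To find the second term, the decoder must return to the path of the tree, so it has to be told the answers; and the words filled in for later terms must not kill earlier terms, which is why a round queries all blocks of $J$.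

\emph{Encoding.} Let $\rho$ be bad, and fix a path of its canonical tree with at least $r$ queries. Let $\omega$ be the round that contains the $r$-th query. For $1\le\nu\le\omega$, let $\sigma^\nu$ be the state at the beginning of round $\nu$, let $T_\nu$ be its term and $J_\nu\neq\emptyset$ its set of blocks; the sets $J_\nu$ are pairwise disjoint. Put $J'_\nu=J_\nu$ for $\nu<\omega$, and let $J'_\omega\ne\emptyset$ consist of the first elements of $J_\omega$, so that $\sum_{\nu\le\omega}|J'_\nu|=r$. Let $x_j$ be the answer at a queried block $j$. For $j\in J'_\nu$, the term $T_\nu$ is alive under $\sigma^\nu$ and $\sigma^\nu_j=*$, so some word of $V$ satisfies the literals of $T_\nu$ in block $j$. Since $s\ge k$, Lemma~\ref{lem:local} gives a word $v_j\in\mathrm{Fix}$ that satisfies them. Let $\rho'$ be the restriction obtained from $\rho$ by setting $\rho'_j=v_j$ for the $r$ blocks $j\in J'_1\cup\dots\cup J'_\omega$. For each of the first $r$ queries, in order, say at $j\in J'_\nu$, record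
\begin{itemize}
\item the index in $\{1,\dots,k\}$ of a literal of $T_\nu$ that lies in block $j$;
\item the answer $x_j\in A$;
\item one bit that tells whether $j$ is the last element of $J'_\nu$.
\end{itemize}
Call this string $\mathrm{aux}(\rho)$. It takes at most $(k\cdot3\cdot2)^r=(6k)^r$ values.

\emph{Decoding.} For $1\le\nu\le\omega$, let $\tau^\nu$ be $\rho'$ with block $j$ replaced by $[x_j]$ for all $j\in J'_1\cup\dots\cup J'_{\nu-1}$. We claim that $T_\nu$ is the first term alive under $\tau^\nu$. The state $\sigma^\nu$ is $\rho$ with $[x_j]$ in the blocks of $J_1\cup\dots\cup J_{\nu-1}=J'_1\cup\dots\cup J'_{\nu-1}$. So $\tau^\nu$ and $\sigma^\nu$ differ exactly in the blocks $j\in J'_\nu\cup\dots\cup J'_\omega$, where $\sigma^\nu_j=*$ and $\tau^\nu_j=v_j$. Thus $\tau^\nu$ extends $\sigma^\nu$, and by \eqref{eq:mono} all terms before $T_\nu$ are dead under $\tau^\nu$. It remains to check the block condition for $T_\nu$ under $\tau^\nu$; the literals outside the blocks hold because $T_\nu$ is alive under $\sigma^\nu$.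
\begin{itemize}
\item If $\tau^\nu_j=\sigma^\nu_j$, the condition is the one for $\sigma^\nu$, which holds.
\item If $j\in J'_\nu$, then $v_j$ was chosen to satisfy the literals of $T_\nu$ in block $j$.
\item If $j\in J'_{\nu'}$ with $\nu'>\nu$, then $\sigma^\nu_j=*$ and $j\notin J_\nu$. Since $J_\nu$ contains all blocks marked $*$ in $\sigma^\nu$ in which $T_\nu$ has a literal, $T_\nu$ has no literal in block $j$.
\end{itemize}
This proves the claim. A decoder given $\rho'$ and $\mathrm{aux}(\rho)$ starts from $\tau^1=\rho'$ and finds $T_1$ as the first alive term. It reads entries of the string up to the first one whose bit is set; the indices give literals of $T_1$, hence the blocks of $J'_1$, and the answers give $\tau^2$. It finds $T_2$ and continues until all $r$ entries are read. Resetting the $r$ blocks found to $*$ in $\rho'$ gives $\rho$. So $\rho\mapsto(\rho',\mathrm{aux}(\rho))$ is injective on bad restrictions.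

\emph{Weights.} The restrictions $\rho$ and $\rho'$ differ in exactly $r$ coordinates, where $\rho$ has $*$, of probability $q$, and $\rho'$ has a word of probability at least $\frac{1-q}{3s}$. By independence and $q\le\frac12$,
\[
\Pr[\rho]\le\Bigl(\frac{3sq}{1-q}\Bigr)^r\Pr[\rho']\le(6sq)^r\Pr[\rho'].
\]
For a fixed value of the string, the map $\rho\mapsto\rho'$ is injective, so the probabilities $\Pr[\rho']$ add up to at most $1$, and the bad $\rho$ with this string have total probability at most $(6sq)^r$. Summing over the strings gives $(6k)^r(6sq)^r=(36ksq)^r$.
\end{proof}

\section{Removing one level}\label{sec:step}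

We now choose the parameters. To iterate, the new width must not exceed the old one, so $k=r$. The wings need $s\ge k$, so $s=r$. A union bound over $2^{r-1}$ gates needs failure probability $2^{-r}$ per gate, so $36ksq=\frac12$ and $q$ has order $r^{-2}$. There are about $n/r$ blocks, so about $n/r^3$ of them stay live. This loss of $r^3$ per level is the source of the exponent $3i+1$.

\begin{lemma}\label{lem:step}
Let $i\ge1$, $d\ge2$, $r\ge1$ and $n>5760\,r^3$. Suppose that a $d$-level circuit of width $r$ and size $M\le2^{r-1}$ computes $D^{(i)}$ on $A^n$. Then there is $N\ge n/(1440r^3)$ such that $D^{(i-1)}$ is computed on $A^N$ by a $(d-1)$-level circuit of width $r$ and size at most $2^{r-1}$ with the same kind of output gate.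
\end{lemma}

\begin{proof}
Take the random restriction with $s=r$ and $q=\frac1{72r^2}$. Then $\ell=2r+3\le5r\le n$, so $t=\lfloor n/\ell\rfloor\ge\frac n{2\ell}\ge\frac n{10r}$ and $tq\ge\frac n{720r^3}>8$. The number $N$ of live blocks is binomial, with mean $tq$ and variance $tq(1-q)\le tq$. Chebyshev's inequality $\Pr[|N-tq|\ge\lambda]\le\mathrm{Var}(N)/\lambda^2$ with $\lambda=tq/2$ gives
\[
\Pr[N<tq/2]\le\frac4{tq}<\frac12 .
\]
For each level-$1$ gate $G$, apply Lemma~\ref{lem:switch} with $k=r$ to $G$ if it is an $r$-DNF, and to $\neg G$ if $G$ is an $r$-CNF; a decision tree for $\neg G|_\rho$ becomes one for $G|_\rho$ when the leaf labels are flipped. Since $36ksq=\frac12$, the probability that some $G|_\rho$ has no decision tree of depth at most $r-1$ is at most $M2^{-r}\le\frac12$. The two failure probabilities add up to less than $1$, so there is a restriction $\rho$ with $N\ge tq/2\ge n/(1440r^3)>4$ for which every $G|_\rho$ has such a tree and is therefore both an $r$-DNF and an $r$-CNF over $u\in A^N$.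

If level $1$ is an OR level, each level-$2$ gate is an AND of functions $G|_\rho$, hence an AND of $r$-CNFs, hence an $r$-CNF. If level $1$ is an AND level, each level-$2$ gate is an OR of $r$-DNFs, hence an $r$-DNF. Level $2$ exists because $d\ge2$. Deleting level $1$ leaves a $(d-1)$-level circuit of width $r$ and size at most $M$ with the same output gate. On input $u$ it outputs $1$ if and only if $w(\rho,u)\in D^{(i)}$, which by Lemma~\ref{lem:self} means $u\in D^{(i-1)}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}]
We prove by induction on $d$ that, for $1\le d\le i+1$, a $d$-level circuit with OR output, width $r$ and size at most $2^{r-1}$ can compute $D^{(i)}$ on $A^n$ only if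
\begin{equation}\label{eq:bound}
n\le4\cdot1440^{\,d-1}\,r^{3d-2}.
\end{equation}
Parts (a) and (b) are the cases $d=i+1$ and $d=i$. For $d=1$ the circuit is an $r$-DNF, and Lemma~\ref{lem:base} gives $n\le r\le4r$. Let $d\ge2$, so that $i\ge d-1\ge1$, and suppose that \eqref{eq:bound} fails. Then $n>4\cdot1440\,r^4\ge5760\,r^3$, and Lemma~\ref{lem:step} gives a $(d-1)$-level circuit with OR output, width $r$ and size at most $2^{r-1}$ that computes $D^{(i-1)}$ on $A^N$, where
\[
N\ge\frac n{1440r^3}>4\cdot1440^{\,d-2}\,r^{3d-5}=4\cdot1440^{\,(d-1)-1}\,r^{3(d-1)-2}.
\]
Since $d-1\le(i-1)+1$, this contradicts the induction hypothesis.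

For (c), add an OR gate of fan-in one on top of the output gate. The result is an $(i+1)$-level circuit with OR output, width $r$ and size at most $2^{r-1}$, and (a) applies.
\end{proof}

\begin{remark}
Each step spends one level of nesting, so at most $i$ steps are possible, and they carry an $(i+1)$-level circuit for $D^{(i)}$ to a one-level circuit for $c^*$. With OR output this contradicts Lemma~\ref{lem:base}. With AND output there is no contradiction, since $c^*$ is a $1$-CNF. The next section shows that this asymmetry is real.
\end{remark}

\section{The upper bound and the classification}\label{sec:upper}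

To define $D^{(i)}$ with $i+1$ blocks, we can afford one block for each level of nesting. The condition of Lemma~\ref{lem:height} refers to heights measured from the beginning of the word. We replace it by a condition on all factors, because a shortest factor violating such a condition can be guessed with one existential block, and its inside satisfies a condition of the same kind one level lower.

For $m\ge0$, a word is \emph{$m$-bounded} if all its factors $f$ satisfy $|h(f)|\le m$. Let $Q_m^+$ be the set of words $v\in A^*$ with all prefix heights in $[0,m]$ and $h(v)=m$, and let $Q_m^-$ be obtained from $Q_m^+$ by exchanging $a$ and $b$. This exchange negates heights and preserves $m$-boundedness. The $0$-bounded words are the words of $c^*$, and $Q_0^+=Q_0^-=c^*$.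

\begin{lemma}\label{lem:factor}
Let $m\ge1$. A word is not $m$-bounded if and only if it has a factor $ava$ with $v\in Q^+_{m-1}$ or a factor $bvb$ with $v\in Q^-_{m-1}$.
\end{lemma}

\begin{proof}
Such a factor has height $m+1$ or $-(m+1)$. Conversely, take a shortest factor $f$ with $|h(f)|>m$; after exchanging $a$ and $b$ if necessary, $h(f)>m$. Deleting the first or the last letter of $f$ gives a shorter factor, of height at most $m$, so $h(f)=m+1$ and both letters are $a$. Since $h(f)\ge2$, they are different positions: $f=ava$ with $h(v)=m-1$. Let $y$ be a prefix of $v$. If $h(y)<0$, then $h(ay)\le0$, and the part of $f$ after $ay$ is a shorter factor of height at least $m+1$. If $h(y)\ge m$, then $ay$ is a shorter factor of height at least $m+1$. Both contradict the choice of $f$, so $h(y)\in[0,m-1]$ and $v\in Q^+_{m-1}$.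
\end{proof}

Boundedness limits only differences of heights. Padding pins down the window $[0,m]$ and the final height.

\begin{lemma}\label{lem:pad}
Let $m\ge0$ and $v\in A^*$.
\begin{itemize}
\item[(a)] $v\in D^{(m)}$ if and only if $a^mb^m\,v\,a^mb^m$ is $m$-bounded.
\item[(b)] $v\in Q^+_m$ if and only if $a^mb^m\,v\,b^ma^m$ is $m$-bounded.
\item[(c)] $v\in Q^-_m$ if and only if $b^ma^m\,v\,a^mb^m$ is $m$-bounded.
\end{itemize}
\end{lemma}

\begin{proof}
Part (c) is (b) with $a$ and $b$ exchanged. In (a) and (b), let $W$ be the padded word. The height of a factor of $W$ is the difference of the heights of two prefixes, and every such difference is, up to sign, the height of a factor. So if all prefix heights of $W$ lie in $[0,m]$, then $W$ is $m$-bounded. Conversely, if $W$ is $m$-bounded, every prefix height is within $m$ of $h(\varepsilon)=0$ and within $m$ of $h(a^m)=m$, so it lies in $[0,m]$. It remains to see when all prefix heights of $W$ lie in $[0,m]$. The left padding stays in $[0,m]$ and ends at height $0$. So the condition is that the prefix heights of $v$ lie in $[0,m]$ and that the right padding, entered at height $g=h(v)\in[0,m]$, stays in $[0,m]$. In (a) the padding rises to $g+m$ and returns to $g$,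 which requires exactly $g=0$; use Lemma~\ref{lem:height}. In (b) it descends to $g-m$ and returns to $g$, which requires exactly $g=m$.
\end{proof}

\begin{example}\label{ex:pi2}
By the two lemmas, $w\in D^{(1)}$ if and only if $ab\,w\,ab$ has no factor in $ac^*a$ or $bc^*b$. The first $a$ and the last $b$ of the padded word cannot be an end of such a factor, since the letter next to them is neither $c$ nor the same letter. What remains is the conjunction of
\begin{gather*}
\forall x\forall y\bigl(x<y\wedge\sigma(x)\wedge\sigma(y)\to\exists z(x<z<y\wedge\neg c(z))\bigr)\qquad(\sigma=a,b),\\
\forall y\bigl(b(y)\to\exists z(z<y\wedge\neg c(z))\bigr),\qquad\forall x\bigl(a(x)\to\exists z(x<z\wedge\neg c(z))\bigr),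
\end{gather*}
which is a $\Pi_2[<]$ condition. The last two sentences come from factors with one end in the padding.
\end{example}

In general, paddings accumulate along the recursion, so we prove a statement about a factor of $w$ between two constant words. For $0\le x<y\le n+1$, let $w(x,y)=w_{x+1}\cdots w_{y-1}$. In formulas, $x$ is either a variable or the formal endpoint $0$, and $y$ is either a variable or the formal endpoint $n+1$; a comparison $0<z$ or $z<n+1$ with a formal endpoint is omitted. For $\lambda,\mu\in A^*$, let $B_m^{\lambda,\mu}(x,y)$ be the property that $\lambda\,w(x,y)\,\mu$ is $m$-bounded. In circuits we allow gates without inputs: an empty AND is $1$ and an empty OR is $0$.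

\begin{lemma}\label{lem:define}
Let $m\ge0$ and $\lambda,\mu\in A^*$.
\begin{itemize}
\item[(a)] There is a $\Pi_{m+1}[<]$ formula that is equivalent to $B_m^{\lambda,\mu}(x,y)$ whenever $x<y$.
\item[(b)] For given $n$ and $0\le x<y\le n+1$, the property $B_m^{\lambda,\mu}(x,y)$ is computed by a circuit of size polynomial in $n$, of depth at most $m+1$, with AND output, whose inputs are letter predicates and negated letter predicates, the former feeding only AND gates and the latter only OR gates.
\end{itemize}
\end{lemma}

\begin{proof}
A property that is always false is expressed by $\forall z\,(z<z)$, which is $\Pi_j$ for every $j$ by \eqref{eq:incl}, and by the gate $(w_1=a)\wedge(w_1=b)$; so (a) and (b) hold for it. We use induction on $m$, for all $\lambda,\mu$ at once. For $m=0$, the property is false if $\lambda\mu\notin c^*$. Otherwise it is $\forall z\,(x<z<y\to c(z))$, and the circuit is the AND of the predicates $w_z=c$ for $x<z<y$.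

Let $m\ge1$, and put $\pi=a^{m-1}b^{m-1}$ and $\pi'=b^{m-1}a^{m-1}$. By Lemmas~\ref{lem:factor} and~\ref{lem:pad}, $B_m^{\lambda,\mu}(x,y)$ fails if and only if $\lambda\,w(x,y)\,\mu$ has a factor $ava$ with $\pi v\pi'$ being $(m-1)$-bounded, or a factor $bvb$ with $\pi'v\pi$ being $(m-1)$-bounded. If such a factor lies inside $\lambda$ or inside $\mu$, the property is always false and we are done. Otherwise we distinguish where the two end letters lie. For the factors $ava$, the cases are the following, where $\lambda=\lambda_1a\lambda_2$ and $\mu=\mu_1a\mu_2$ run over the finitely many factorizations of this form.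
\begin{itemize}
\item Both in $w(x,y)$: $\exists x'\exists y'\,\bigl(x<x'<y'<y\wedge a(x')\wedge a(y')\wedge B_{m-1}^{\pi,\pi'}(x',y')\bigr)$.
\item First in $\lambda$, second in $w(x,y)$: $\exists y'\,\bigl(x<y'<y\wedge a(y')\wedge B_{m-1}^{\pi\lambda_2,\pi'}(x,y')\bigr)$.
\item First in $w(x,y)$, second in $\mu$: $\exists x'\,\bigl(x<x'<y\wedge a(x')\wedge B_{m-1}^{\pi,\mu_1\pi'}(x',y)\bigr)$.
\item First in $\lambda$, second in $\mu$: $B_{m-1}^{\pi\lambda_2,\mu_1\pi'}(x,y)$.
\end{itemize}
For the factors $bvb$, replace the end letter $a$ by $b$ and exchange $\pi$ and $\pi'$.

(a) By induction each property $B_{m-1}$ has a $\Pi_m[<]$ formula, and it is used only with its first argument smaller than its second. In the first three cases, moving the quantifier-free conjuncts behind the quantifiers of this formula gives a $\Sigma_{m+1}[<]$ formula; the fourth case is $\Sigma_{m+1}[<]$ by \eqref{eq:incl}. The finite disjunction of all cases is $\Sigma_{m+1}[<]$, and its negation is $\Pi_{m+1}[<]$.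

(b) For fixed $n,x,y$, the failure of the property is a disjunction over $O(n^2)$ placements of the two end letters. For each placement take a copy of the circuit for the corresponding property $B_{m-1}$, of depth at most $m$ with AND output, and add the at most two letter predicates for the end letters as inputs of its output gate. This keeps the depth at most $m$, and it is the reason why a level of nesting costs one gate level and not two. An OR gate over all these circuits computes the failure in depth at most $m+1$. The new letter predicates feed AND gates, and the new OR gate has no letter inputs, so the condition on the inputs holds. Now negate by De Morgan's laws: exchange AND and OR, and negate every input. The output becomes an AND, a letter predicate feeding an AND becomes a negated one feeding an OR, and conversely, so the condition on the inputs still holds. The size is multiplied by $O(n^2)$ in each of the $m$ steps of the induction, with constants depending only on $m,\lambda,\mu$.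
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
By Lemma~\ref{lem:pad}(a), $w\in D^{(i)}$ is the property $B_i^{\lambda,\lambda}(0,n+1)$ with $\lambda=a^ib^i$. Lemma~\ref{lem:define}(a) gives a $\Pi_{i+1}[<]$ sentence. Lemma~\ref{lem:define}(b) gives polynomial-size circuits of depth at most $i+1$ with AND output in which negated letter predicates feed only OR gates. Replace each such input $w_p\ne\sigma$ by the two letter predicates $w_p=\sigma'$ with $\sigma'\ne\sigma$, feeding the same OR gate; this changes neither the function nor the depth. Gates without inputs can be removed: a constant input of a gate either can be deleted or makes the gate constant, and the output gate does not become constant, since $c^n\in D^{(i)}$ and $a^n\notin D^{(i)}$. Gates of fan-in one bring the depth to exactly $i+1$ if needed. Hence $D^{(i)}\in\mathsf{AC}^0_{i+1}$, and $D^{(i)}\notin\widehat{\mathsf{AC}^0_i}$ by Theorem~\ref{thm:main} and \eqref{eq:known}.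

The classification follows from repeated use of \eqref{eq:incl}. We have $\Pi_{i+1}[<]\subseteq\Pi_j[<]$ for $j\ge i+1$ and $\Pi_{i+1}[<]\subseteq\Sigma_j[<]$ for $j\ge i+2$, so these classes contain $D^{(i)}$. We have $\Sigma_j[\mathrm{arb}]\subseteq\Sigma_{i+1}[\mathrm{arb}]$ for $j\le i+1$ and $\Pi_j[\mathrm{arb}]\subseteq\Sigma_{j+1}[\mathrm{arb}]\subseteq\Sigma_{i+1}[\mathrm{arb}]$ for $j\le i$, so by Theorem~\ref{thm:main} these classes do not contain $D^{(i)}$. Since $\Sigma_j[<]\subseteq\Sigma_j[\mathrm{arb}]$ and $\Pi_j[<]\subseteq\Pi_j[\mathrm{arb}]$, the memberships pass from $[<]$ to $[\mathrm{arb}]$ and the non-memberships pass from $[\mathrm{arb}]$ to $[<]$, which gives both equivalences for both signatures.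
\end{proof}

\begin{thebibliography}{1}

\bibitem{BCPZ}
Corentin Barloy, Micha\"el Cadilhac, Charles Paperman, and Thomas Zeume,
\emph{The Regular Languages of First-Order Logic with One Alternation},
arXiv:2203.06075 (2022).

\end{thebibliography}
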